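\title{Failure of the rank inequality for homogeneous Finsler spaces with nonnegative flag curvature and the (FP) condition}

\begin{abstract}
A Finsler manifold satisfies the (FP) condition if every tangent plane contains a flag pole with positive flag curvature. We consider homogeneous Finsler spaces $G/H$ with compact Lie algebra $\mathfrak g$, nonnegative flag curvature and the (FP) condition, and ask whether $\operatorname{rk}\mathfrak g\le\operatorname{rk}\mathfrak h+1$. The answer is negative: $SU(2)\times SU(2)$ carries a reversible left-invariant Finsler metric with both curvature properties. More generally, a connected Lie group with compact Lie algebra of dimension greater than one admits such a left-invariant metric if and only if the center of its Lie algebra has dimension at most one. The metrics are perturbations of a bi-invariant Riemannian metric by rank-one terms that act on disjoint $\mathrm{Ad}$-invariant cones of covectors.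
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{Finsler metric} on a smooth connected manifold $M$ is a positive smooth function $F$ on $TM\setminus 0$ that is positively $1$-homogeneous on each tangent space and strongly convex, meaning that the fiber Hessian $g_y=\frac12D^2_yF^2$ is positive definite for every $y\ne0$. It is \emph{reversible} if $F(-y)=F(y)$. We do not require analyticity; our examples are built with bump functions. The geodesics of $F$ determine, for each nonzero $y\in T_xM$, an endomorphism $R_y$ of $T_xM$, the Riemann curvature, whose definition is recalled in Section~\ref{sec:finsler}. For a \emph{flag}, that is, a plane $\mathbf P\subset T_xM$, and a \emph{flag pole} $y\in\mathbf P\setminus0$, the \emph{flag curvature} is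
\begin{equation}\label{eq:flag}
K(x,y,\mathbf P)=\frac{g_y(R_yu,u)}{g_y(y,y)g_y(u,u)-g_y(y,u)^2},\qquad \mathbf P=\operatorname{span}(y,u).
\end{equation}
The metric has \emph{nonnegative flag curvature}, written $K\ge0$, if $K(x,y,\mathbf P)\ge0$ for all $x,y,\mathbf P$. It satisfies the \emph{(FP) condition} (it is flagwise positively curved) if every plane $\mathbf P$ contains at least one pole $y$ with $K(x,y,\mathbf P)>0$. For a Riemannian metric, $K(x,y,\mathbf P)$ is the sectional curvature of $\mathbf P$ and does not depend on $y$, so (FP) is positive sectional curvature. For a Finsler metric the pole matters, and (FP) asks for only one good pole in each plane.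

A \emph{homogeneous Finsler space} $(G/H,F)$ is a Finsler manifold on which a Lie group $G$ acts transitively by isometries, with isotropy group $H$ at a point. Let $\mathfrak g$ and $\mathfrak h$ be the Lie algebras. The group $G$ is \emph{quasi-compact} if $\mathfrak g$ is a compact Lie algebra, that is, the Lie algebra of some compact Lie group. The \emph{rank} $\operatorname{rk}$ of a compact Lie algebra is the dimension of a maximal abelian subalgebra. The following is posed in \cite{Xu} as an open question for general homogeneous Finsler spaces.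

\begin{quote}
\emph{Let $(G/H,F)$ be a connected homogeneous Finsler space with $\dim G/H>1$, nonnegative flag curvature and the (FP) condition, and let $G$ be quasi-compact. Does the rank inequality $\operatorname{rk}\mathfrak g\le\operatorname{rk}\mathfrak h+1$ hold?}
\end{quote}

To see what the inequality measures, let $G$ be connected, fix an $\mathrm{Ad}(G)$-invariant inner product on $\mathfrak g$, and identify the tangent space of $G/H$ at the origin with $\mathfrak m=\mathfrak h^\perp$. Choose maximal abelian subalgebras $\mathfrak t_{\mathfrak h}\subset\mathfrak h$ and $\mathfrak t\subset\mathfrak g$ with $\mathfrak t_{\mathfrak h}\subset\mathfrak t$. If $x\in\mathfrak t$ is orthogonal to $\mathfrak t_{\mathfrak h}$, then its $\mathfrak h$-component $x_{\mathfrak h}$ commutes with $\mathfrak t_{\mathfrak h}$, because $\operatorname{ad}\mathfrak t_{\mathfrak h}$ preserves $\mathfrak h$ and $\mathfrak m$. Hence $x_{\mathfrak h}\in\mathfrak t_{\mathfrak h}$ and $|x_{\mathfrak h}|^2=\langle x,x_{\mathfrak h}\rangle=0$. So $\mathfrak m$ contains an abelian subspace of dimension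 $\operatorname{rk}\mathfrak g-\operatorname{rk}\mathfrak h$, and when the rank inequality fails, $\mathfrak m$ contains a plane spanned by commuting vectors $a,b$. For the Riemannian metric on $G/H$ induced by the inner product, the numerator of the sectional curvature is $\frac14|[a,b]|^2+\frac34|[a,b]_{\mathfrak h}|^2$, so this plane is flat and (FP) fails. When $H$ is trivial, the same happens for every bi-invariant Finsler metric on $G$ (Remark~\ref{rem:biinv}). It is therefore natural to guess that commuting planes obstruct (FP) for every invariant metric with $K\ge0$. They do not.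

\begin{theorem}\label{thm:A}
On $G=SU(2)\times SU(2)$ there is a reversible left-invariant Finsler metric with nonnegative flag curvature that satisfies \textup{(FP)}. Viewed as the homogeneous space $G/\{e\}$, it has dimension $6$, $\operatorname{rk}\mathfrak g=2$ and $\operatorname{rk}\mathfrak h+1=1$.
\end{theorem}

Thus the rank inequality does not hold for every space in the question. For trivial isotropy the true obstruction is the center $\mathfrak z(\mathfrak g)$.

\begin{theorem}\label{thm:B}
Let $G$ be a connected Lie group with compact Lie algebra $\mathfrak g$, $\dim\mathfrak g>1$. Then $G$ admits a left-invariant Finsler metric with nonnegative flag curvature and \textup{(FP)} if and only if $\dim\mathfrak z(\mathfrak g)\le1$. If $\dim\mathfrak z(\mathfrak g)\le1$, the metric can be chosen reversible. If $\dim\mathfrak z(\mathfrak g)\ge2$, no left-invariant Finsler metric satisfies \textup{(FP)}, with or without $K\ge0$.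
\end{theorem}

Applied to $SU(r+1)$, Theorem~\ref{thm:B} shows that $\operatorname{rk}\mathfrak g-\operatorname{rk}\mathfrak h$ can be any $r\ge1$, so no inequality $\operatorname{rk}\mathfrak g\le\operatorname{rk}\mathfrak h+C$ holds. Theorem~\ref{thm:A} is a special case of Theorem~\ref{thm:B}; we prove it first, with explicit data, because it settles the question and shows the method without root systems.

Section~\ref{sec:model} works out the Riemannian deformation on which the construction is modeled. Section~\ref{sec:finsler} collects the Finsler geometry we need, in Hamiltonian form. The metrics are defined and shown to have $K\ge0$ in Section~\ref{sec:metrics}; Section~\ref{sec:poles} finds positively curved poles and proves Theorem~\ref{thm:A}; Section~\ref{sec:B} proves Theorem~\ref{thm:B}.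

\section{A Riemannian model}\label{sec:model}

From now on $G$ is a connected Lie group with compact Lie algebra $\mathfrak g$, and $\langle\cdot,\cdot\rangle$ is an $\mathrm{Ad}(G)$-invariant inner product on $\mathfrak g$, so that $\langle[a,b],c\rangle=\langle a,[b,c]\rangle$. We identify $\mathfrak g^*$ with $\mathfrak g$ by the inner product, trivialize $TG$ and $T^*G$ by left translations, and regard elements of $\mathfrak g$ as left-invariant vector fields. The centralizer of $x\in\mathfrak g$ is $\mathfrak z(x)$. A plane $\mathbf P\subset\mathfrak g$ is \emph{abelian} if $[\mathbf P,\mathbf P]=0$. Left translations are isometries of a left-invariant metric, so it suffices to study planes $\mathbf P\subset\mathfrak g=T_eG$.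

\subsection*{Three textbook facts}
Our sign convention is $R(a,b)c=\nabla_a\nabla_bc-\nabla_b\nabla_ac-\nabla_{[a,b]}c$, so that $\sec(a\wedge b)=g(R(a,b)b,a)/|a\wedge b|^2$ with $|a\wedge b|^2=g(a,a)g(b,b)-g(a,b)^2$.
\begin{itemize}
\item \emph{Koszul formula.} For a left-invariant Riemannian metric $g$ and $a,b,c\in\mathfrak g$,
\[2g(\nabla_ab,c)=g([a,b],c)-g([b,c],a)+g([c,a],b).\]
\item \emph{Bi-invariant metric.} For $g=\langle\cdot,\cdot\rangle$ one gets $\nabla_ab=\frac12[a,b]$. The geodesics are the curves $t\mapsto a\exp(ty)$, and $R(u,y)y=-\frac14[y,[y,u]]$, so $\langle R(u,y)y,u\rangle=\frac14|[y,u]|^2$. The curvature is nonnegative, and the flat planes are the abelian planes.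
\item \emph{O'Neill's formula.} If $\pi\colon(\hat M,\hat g)\to(M,g)$ is a Riemannian submersion and $\hat a,\hat b$ are the horizontal lifts of pointwise independent vector fields $a,b$, then
\[\sec_g(a\wedge b)=\sec_{\hat g}(\hat a\wedge\hat b)+\tfrac34\,|[\hat a,\hat b]^{\mathrm{vert}}|^2/|\hat a\wedge\hat b|^2\ \ge\ \sec_{\hat g}(\hat a\wedge\hat b).\]
\end{itemize}

Every left-invariant Riemannian metric has the form $g=\langle S^{-1}\cdot,\cdot\rangle$ with $S$ symmetric and positive definite; $S$ is the dual metric on covectors. The Koszul formula gives a criterion for flatness.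

\begin{lemma}\label{lem:flat}
Let $g=\langle S^{-1}\cdot,\cdot\rangle$ be a left-invariant Riemannian metric and $\mathbf P$ an abelian plane with $[S^{-1}\mathbf P,\mathbf P]=0$. Then $\sec_g(\mathbf P)=0$.
\end{lemma}

\begin{proof}
For $a,b\in\mathbf P$ and $c\in\mathfrak g$, invariance of the inner product gives
\[2g(\nabla_ab,c)=g([a,b],c)-\langle c,[S^{-1}a,b]\rangle+\langle c,[a,S^{-1}b]\rangle=0 .\]
So $\nabla_ab=0$ for all $a,b\in\mathbf P$, and $R(a,b)b=\nabla_a\nabla_bb-\nabla_b\nabla_ab-\nabla_{[a,b]}b=0$.
\end{proof}

Riemannian submersions are easiest to recognize on covectors. We regard a dual metric $S$ both as a bilinear form on covectors and as the map $T^*M\to TM$ inverse to $g$.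

\begin{lemma}\label{lem:dual}
Let $\pi\colon\hat M\to M$ be a submersion, and let $\hat g,g$ be Riemannian metrics with dual metrics $\hat S,S$. Suppose that $\hat S(\pi^*\eta,\pi^*\zeta)=S(\eta,\zeta)$ at every point of $\hat M$, for all covectors $\eta,\zeta$ at the image point. Then $\pi$ is a Riemannian submersion, and the horizontal lift of $S\eta$ is $\hat S\pi^*\eta$.
\end{lemma}

\begin{proof}
If $V$ is vertical, then $\hat g(\hat S\pi^*\eta,V)=\eta(d\pi V)=0$, so $\hat S\pi^*\eta$ is horizontal. It projects to $S\eta$, since $\zeta(d\pi\,\hat S\pi^*\eta)=\hat S(\pi^*\zeta,\pi^*\eta)=S(\zeta,\eta)=\zeta(S\eta)$ for all $\zeta$. Finally $\hat g(\hat S\pi^*\eta,\hat S\pi^*\eta)=\hat S(\pi^*\eta,\pi^*\eta)=S(\eta,\eta)=g(S\eta,S\eta)$, so $d\pi$ is isometric on horizontal vectors.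
\end{proof}

\subsection*{Deforming along one vector}
Fix $v\in\mathfrak g$ and consider
\[\pi\colon G\times\mathbb R\to G,\qquad \pi(a,s)=a\exp(sv).\]
Differentiating $a\exp(tX)\exp((s+t\sigma)v)$ at $t=0$ and translating back to $e$ gives, in left trivializations,
\begin{equation}\label{eq:pi}
d\pi_{(a,s)}(X,\sigma)=\mathrm{Ad}(e^{-sv})X+\sigma v,\qquad \pi^*\eta=\big(\mathrm{Ad}(e^{sv})\eta,\ \langle v,\eta\rangle\big).
\end{equation}
In particular $\pi$ is a submersion. For $\varepsilon>0$ put on $G\times\mathbb R$ the bi-invariant metric $\langle\cdot,\cdot\rangle+\varepsilon^{-1}ds^2$, whose dual metric is $|\alpha|^2+\varepsilon\beta^2$ on covectors $(\alpha,\beta)\in\mathfrak g\oplus\mathbb R$. By \eqref{eq:pi} the squared dual norm of $\pi^*\eta$ is $|\eta|^2+\varepsilon\langle v,\eta\rangle^2=\langle S\eta,\eta\rangle$, where $S\eta=\eta+\varepsilon\langle v,\eta\rangle v$. By Lemma~\ref{lem:dual}, $\pi$ is a Riemannian submersion onto $G$ with the left-invariant metric $g_\varepsilon=\langle S^{-1}\cdot,\cdot\rangle$, and the horizontal lift of $Sp$ at $(e,0)$ is $(p,\varepsilon\langle v,p\rangle)$.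 O'Neill's formula gives
\[\sec_{g_\varepsilon}(S\xi\wedge Sp)\ \ge\ \frac{\frac14|[\xi,p]|^2}{|S\xi\wedge Sp|^2_{g_\varepsilon}} .\]
So $g_\varepsilon$ has nonnegative curvature, and a plane $\mathbf P$ is positively curved as soon as $S^{-1}\mathbf P$ is not abelian. The deformation has moved the set of planes that can be flat.

\begin{example}\label{ex:model}
Let $\mathfrak g=\mathfrak{su}(2)\oplus\mathfrak{su}(2)=\mathbb R^3\oplus\mathbb R^3$, with the cross product in each summand and the standard inner product. The projection of an abelian plane to each summand is an abelian subspace of $(\mathbb R^3,\times)$, hence of dimension at most one. So the abelian planes are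
\[\mathbf P=\mathbb R(n_1,0)\oplus\mathbb R(0,n_2),\qquad |n_1|=|n_2|=1 .\]
Take $v=(w,w)$ with $w\neq0$, and put $a_j=\langle w,n_j\rangle$ and $c=\varepsilon/(1+\varepsilon|v|^2)$. Then $S^{-1}\eta=\eta-c\langle v,\eta\rangle v$, and
\begin{align*}
[S^{-1}(n_1,0),S^{-1}(0,n_2)]&=[(n_1,0)-ca_1v,\ (0,n_2)-ca_2v]\\
&=-c\,\big(a_2\,n_1\times w,\ a_1\,w\times n_2\big).
\end{align*}
Thus $\mathbf P$ becomes positively curved if, for instance, $w$ is not orthogonal to $n_1$ and not parallel to $n_2$. Two kinds of planes stay flat by Lemma~\ref{lem:flat}: those with $n_1,n_2\perp w$, on which $S^{-1}$ is the identity, and the plane $n_1=n_2=w/|w|$, which contains $v$ and is preserved by $S^{-1}$.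
\end{example}

The example shows what one vector can and cannot do. A given abelian plane is repaired by most vectors $v$, but each $v$ leaves some abelian planes flat. Moreover, the candidates for flat planes of $g_\varepsilon$ are the planes $S\mathbf Q$ with $\mathbf Q$ abelian, and these need not be abelian (replace $-c$ by $\varepsilon$ in the computation above).

A Finsler metric may use a different inner product $g_y$ for each direction $y$, and (FP) needs only one good pole per plane. So we choose finitely many vectors $v_1,\dots,v_N$ such that every abelian plane is repaired by one of them, and we let $v_i$ act only on a cone $\{\psi_i>0\}$ of covectors, the cones being disjoint. If every abelian plane meets the cones of all the vectors, it has a good pole. A non-abelian plane either has a pole outside the cones, where the metric is still bi-invariant, or it stays away from the abelian planes and keeps its positive curvature for small $\varepsilon$. The difficulty is to keep $K\ge0$ in the presence of the cut-off functions $\psi_i$. The submersion argument survives if the $\psi_i$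 are $\mathrm{Ad}$-invariant, but the metric on $G\times\mathbb R$ becomes a Finsler metric defined only on a cone.

\section{Finsler geometry in Hamiltonian form}\label{sec:finsler}

\subsection*{Spray and curvature}
Let $L=\frac12F^2$ and use coordinates $(x^i,y^i)$ on $TM$. The constant-speed geodesics of $F$, which we simply call geodesics, are the solutions of the Euler--Lagrange equations of $L$. These read $\ddot x^i+2\Gamma^i(x,\dot x)=0$, where the spray coefficients $\Gamma^i$ are given by
\begin{equation}\label{eq:spray}
2g_{il}\Gamma^l=L_{x^ky^i}\,y^k-L_{x^i},\qquad g_{il}=L_{y^iy^l}.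
\end{equation}
With $N^i_k=\partial_{y^k}\Gamma^i$, the Riemann curvature $R_y=R^i_k\,\partial_{x^i}\otimes dx^k$ is
\begin{equation}\label{eq:R}
R^i_k=2\partial_{x^k}\Gamma^i-y^j\partial_{x^j}N^i_k+2\Gamma^j\partial_{y^j}N^i_k-N^i_jN^j_k .
\end{equation}
We use four properties. First, $R_y$ depends only on the spray, that is, on the parametrized geodesics with initial velocity near $y$. Second, all these notions are local in $y$, so they make sense for \emph{conic} Finsler metrics, defined only on an open subset of $TM\setminus0$ that is invariant under positive scaling. Third, $R_{\lambda y}=\lambda^2R_y$ and $g_{\lambda y}=g_y$ for $\lambda>0$, so $K$ is unchanged when the pole is multiplied by $\lambda>0$. Fourth, for a Riemannian metric $R_yu=R(u,y)y$.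

A vector field $Y$ with values in the domain of $F$ is a \emph{geodesic field} if its integral curves are geodesics, that is, $Y^j\partial_jY^i=-2\Gamma^i(x,Y)$. The next standard lemma turns flag curvature into sectional curvature, and so makes Riemannian tools such as O'Neill's formula available.

\begin{lemma}\label{lem:osc}
Let $Y$ be a geodesic field of a conic Finsler metric $F$, and let $\bar g=g_Y$ be the Riemannian metric $x\mapsto g_{Y(x)}$, with curvature tensor $\bar R$. Then $R_Yu=\bar R(u,Y)Y$. In particular $K(x,Y,\mathbf P)=\sec_{\bar g}(\mathbf P)$ for every plane $\mathbf P\ni Y(x)$.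
\end{lemma}

\begin{proof}
Let $\bar L(x,y)=\frac12g_{ij}(x,Y(x))y^iy^j$, with spray data $\bar\Gamma,\bar N$, let $\Delta=L-\bar L$, and let $\Sigma$ be the section $\{y=Y(x)\}$. By Euler's identities $L=\frac12g_{ij}y^iy^j$ and $L_{y^i}=g_{ij}y^j$, the functions $\Delta$, $\Delta_{y^i}$ and $\Delta_{y^iy^j}$ vanish on $\Sigma$. Differentiating $\Delta(x,Y(x))=0$ and $\Delta_{y^i}(x,Y(x))=0$ in $x^k$ shows that $\Delta_{x^k}$ and $\Delta_{x^ky^i}$ vanish on $\Sigma$ too. By \eqref{eq:spray}, $\Gamma=\bar\Gamma$ on $\Sigma$; in particular $Y$ is also a geodesic field of $\bar g$.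

Differentiating \eqref{eq:spray} in $y^m$ gives
\[2L_{y^iy^ly^m}\Gamma^l+2g_{il}N^l_m=L_{x^ky^iy^m}y^k+L_{x^my^i}-L_{x^iy^m}.\]
Subtracting the same identity for $\bar L$, we obtain on $\Sigma$
\[2\Delta_{y^iy^ly^m}\Gamma^l+2g_{il}(N^l_m-\bar N^l_m)=\Delta_{x^ky^iy^m}Y^k .\]
On the other hand, the derivative of $\Delta_{y^iy^m}(x,Y(x))=0$ along $Y$ is
\[0=Y^k\Delta_{x^ky^iy^m}+\Delta_{y^iy^my^l}Y^k\partial_kY^l=Y^k\Delta_{x^ky^iy^m}-2\Delta_{y^iy^my^l}\Gamma^l .\]
Hence $N=\bar N$ on $\Sigma$.

It remains to express $R_Y$ by the restrictions of $\Gamma$ and $N$ to $\Sigma$. The chain rule gives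
\begin{align*}
\partial_k\big[\Gamma^i(x,Y(x))\big]&=\partial_{x^k}\Gamma^i+N^i_j\,\partial_kY^j,\\
Y\big(N^i_k(x,Y(x))\big)&=Y^j\partial_{x^j}N^i_k-2\Gamma^l\partial_{y^l}N^i_k,
\end{align*}
where the second line uses that $Y$ is a geodesic field. Substituting in \eqref{eq:R},
\[R^i_k(x,Y)=2\partial_k\big[\Gamma^i(x,Y(x))\big]-2N^i_j\,\partial_kY^j-Y\big(N^i_k(x,Y(x))\big)-N^i_jN^j_k .\]
The same formula holds for $\bar L$, and the right-hand sides agree. The last claim follows from \eqref{eq:flag}, since $g_Y=\bar g$.
\end{proof}

\subsection*{Hamiltonians}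
The model metric was simple on covectors, so we describe Finsler metrics by their duals. A \emph{Hamiltonian} is a smooth function $H$ on an open conic subset of $T^*M\setminus0$ that is positively $2$-homogeneous on the fibers and has positive definite fiber Hessian $S_\xi=D^2H(\xi)$, which we regard as a map $T^*_xM\to T_xM$. Its \emph{Legendre map} is the fiber derivative $\mathcal L(\xi)=DH(\xi)\in T_xM$. By Euler's identities $\mathcal L(\xi)=S_\xi\xi$ and $\xi(\mathcal L(\xi))=2H(\xi)>0$.

The map $\mathcal L$ is a local diffeomorphism, since its fiber derivative $S_\xi$ is invertible. It is injective on every convex subset of a fiber, since $t\mapsto(\eta-\xi)\big(\mathcal L(\xi+t(\eta-\xi))\big)$ is strictly increasing. Every covector in the domain has a conic neighborhood with convex fibers (in a local trivialization, the product of an open set with the cone over a small ball), and there $\mathcal L$ is a diffeomorphism onto an open conic subset of $TM\setminus0$. On that subset define $F>0$ by $L(\mathcal L(\xi))=\frac12F(\mathcal L(\xi))^2=H(\xi)$. Then $L(y)=\xi(y)-H(\xi)$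 for $\xi=\mathcal L^{-1}(y)$. Differentiating in $y$, the terms containing the derivative of $\xi$ cancel, and we get $D_yL=\mathcal L^{-1}(y)$. Therefore
\begin{equation}\label{eq:gS}
g_{\mathcal L(\xi)}=S_\xi^{-1},
\end{equation}
and $F$ is a conic Finsler metric. As usual in mechanics, the geodesics of $F$ are the projections of the solutions of Hamilton's equations for $H$, velocity and momentum being related by $\mathcal L$. So the flag curvature at the pole $\mathcal L(\xi)$ is determined by $H$ near $\xi$.

If $H$ is defined on all of $T^*M\setminus0$, then $\mathcal L$ is a diffeomorphism onto $TM\setminus0$. Indeed, $\mathcal L$ extends continuously by $\mathcal L(0)=0$, so the monotonicity argument also covers segments through $0$; and for $y\ne0$ the function $\xi\mapsto\xi(y)-H(\xi)$ attains a positive maximum, because $H\ge c|\xi|^2$ for some $c>0$, at a point $\xi\ne0$ with $\mathcal L(\xi)=y$. Then $F$ is a Finsler metric. Exchanging the roles of $L$ and $H$ shows that every Finsler metric arises in this way. If $H$ is even, then $\mathcal L$ is odd and $F$ is reversible.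

\subsection*{A submersion inequality}
To compare the flag curvatures of two Hamiltonians related by a submersion, we want geodesic fields on both levels that project to each other. Solutions of the eikonal equation provide them, because functions can be pulled back.

\begin{lemma}\label{lem:sub}
Let $\pi\colon\hat M\to M$ be a submersion, $H$ and $\hat H$ Hamiltonians on $M$ and $\hat M$, $\hat x\in\hat M$ and $x=\pi(\hat x)$. Let $\xi\in T_x^*M$ lie in the domain of $H$ and $\hat\xi=\pi^*\xi\in T^*_{\hat x}\hat M$ in the domain of $\hat H$. Suppose that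
\begin{equation}\label{eq:HH}
\hat H\big((d\pi_z)^*\eta\big)=H(\eta)
\end{equation}
for all $z$ near $\hat x$ and all $\eta\in T^*_{\pi(z)}M$ near $\xi$. Put $y=\mathcal L(\xi)$ and $\hat y=\hat{\mathcal L}(\hat\xi)$, and for $p\in T_x^*M$ put $u=S_\xi p$ and $\hat u=\hat S_{\hat\xi}\,\pi^*p$. Then $d\pi(\hat y)=y$ and $d\pi(\hat u)=u$, and if $p$ is not a multiple of $\xi$,
\[K\big(x,y,\operatorname{span}(y,u)\big)\ \ge\ \hat K\big(\hat x,\hat y,\operatorname{span}(\hat y,\hat u)\big).\]
\end{lemma}

\begin{proof}
By homogeneity we may assume $H(\xi)=\frac12$. Choose a hypersurface $\Sigma$ through $x$ with $T_x\Sigma=\ker\xi$. The characteristic direction $y$ of the first-order equation $H(df)=\frac12$ at $\xi$ is transverse to $\Sigma$, since $\xi(y)=2H(\xi)=1$. So the Cauchy problem $H(df)=\frac12$, $f|_\Sigma=0$, $df_x=\xi$ is non-characteristic, and the method of characteristics gives a smooth solution $f$ near $x$.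

The field $Y=\mathcal L(df)$ is a geodesic field. Indeed, in coordinates $(x^i,\xi_i)$, differentiating $H(x,df(x))=\frac12$ gives $H_{x^i}+H_{\xi_j}\partial_i\partial_jf=0$. Along a curve with $\dot x^j=Y^j=H_{\xi_j}$, the covector $\xi_i=\partial_if$ therefore satisfies $\dot\xi_i=\partial_i\partial_jf\,\dot x^j=-H_{x^i}$, and these are Hamilton's equations. By \eqref{eq:HH}, the function $\hat f=f\circ\pi$ satisfies $\hat H(d\hat f)=\frac12$ near $\hat x$, so $\hat Y=\hat{\mathcal L}(d\hat f)$ is a geodesic field for $\hat H$ for the same reason. Note $Y(x)=y$ and $\hat Y(\hat x)=\hat y$.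

By \eqref{eq:gS}, the Riemannian metrics $g_Y$ and $\hat g_{\hat Y}$ have dual metrics $S_{df}$ and $\hat S_{d\hat f}$. For fixed $z$ the map $(d\pi_z)^*$ is linear, so differentiating \eqref{eq:HH} twice in $\eta$ at $\eta=df$ gives $\hat S_{d\hat f}(\pi^*\zeta,\pi^*\zeta')=S_{df}(\zeta,\zeta')$. By Lemma~\ref{lem:dual}, $\pi$ is a Riemannian submersion near $\hat x$ for these metrics, the horizontal lift of $u=S_\xi p$ is $\hat u$, and the horizontal lift of $y=S_\xi\xi$ is $\hat S_{\hat\xi}\hat\xi=\hat y$. Lemma~\ref{lem:osc} on both levels and O'Neill's formula give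
\[K\big(x,y,\operatorname{span}(y,u)\big)=\sec_{g_Y}(y\wedge u)\ge\sec_{\hat g_{\hat Y}}(\hat y\wedge\hat u)=\hat K\big(\hat x,\hat y,\operatorname{span}(\hat y,\hat u)\big).\qedhere\]
\end{proof}

\subsection*{Left-invariant and $\mathrm{Ad}$-invariant Hamiltonians}
A left-invariant Hamiltonian on $G$ is a positively $2$-homogeneous smooth function $h$ on an open cone in $\mathfrak g\setminus0$ with positive definite Hessian $S_\xi=D^2h(\xi)$; its Legendre map is the gradient, $\mathcal L=\nabla h$. We write $K(y,\mathbf P)$ for the flag curvature at $e$. Let $a(t)$ be a geodesic with left-trivialized velocity $y(t)$ and momentum $\xi(t)$, so $y=\mathcal L(\xi)$. Left translations are symmetries. The flow $a\mapsto\exp(sX)a$ is generated by the field whose left-trivialized value at $a$ is $\mathrm{Ad}(a^{-1})X$, so Noether's theorem says that $\langle\xi,\mathrm{Ad}(a^{-1})X\rangle=\langle\mathrm{Ad}(a)\xi,X\rangle$ is constant for every $X$. Since $\frac{d}{dt}\mathrm{Ad}(a)\xi=\mathrm{Ad}(a)(\dot\xi+[y,\xi])$, this means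
\begin{equation}\label{eq:euler}
\dot\xi=[\xi,\mathcal L(\xi)].
\end{equation}
If $[\xi,\mathcal L(\xi)]=0$ at $t=0$, then $\xi$ is an equilibrium of \eqref{eq:euler}, and the geodesic is $a(t)=a(0)\exp(ty)$.

When $h$ is $\mathrm{Ad}$-invariant, every $\xi$ is such an equilibrium. This determines $R_y$. The sign of $g_y(R_yu,u)$ still needs an argument, because $g_y$ is not the bi-invariant inner product.

\begin{lemma}\label{lem:inv}
Let $h$ be an $\mathrm{Ad}(G)$-invariant Hamiltonian on an $\mathrm{Ad}(G)$-invariant open cone $\mathcal D\subset\mathfrak g\setminus0$. Let $\xi\in\mathcal D$, $y=\nabla h(\xi)$, $S=D^2h(\xi)$ and $\mathfrak l=\mathfrak z(\xi)$.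
\begin{itemize}
\item[(i)] The vector $y$ lies in the center of $\mathfrak l$, and $S$ preserves $\mathfrak l$ and $\mathfrak l^\perp$.
\item[(ii)] $R_yu=-\frac14[y,[y,u]]$ for all $u\in\mathfrak g$.
\item[(iii)] For $p\in\mathfrak g$ and $u=Sp$ we have $g_y(R_yu,u)=\frac14\langle[y,p],S[y,p]\rangle\ge0$, with equality if and only if $p\in\mathfrak l$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Since $h$ is invariant and $\mathrm{Ad}(a)$ is orthogonal, $\nabla h(\mathrm{Ad}(a)\xi)=\mathrm{Ad}(a)\nabla h(\xi)$. Differentiating at $a=e$ in the direction $X$ gives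
\begin{equation}\label{eq:equiv}
S[X,\xi]=[X,y]\qquad\text{for all }X\in\mathfrak g .
\end{equation}
For $X\in\mathfrak l$ this says $[X,y]=0$, and $X=\xi$ shows $y\in\mathfrak l$. So $y$ is in the center of $\mathfrak l$. The map $\operatorname{ad}\xi$ is skew-symmetric with kernel $\mathfrak l$, so $\mathfrak l^\perp=[\mathfrak g,\xi]$. For $Z\in\mathfrak l$ we have $\langle[X,y],Z\rangle=\langle X,[y,Z]\rangle=0$, so $[\mathfrak g,y]\subset\mathfrak l^\perp$. Now \eqref{eq:equiv} shows that $S$ preserves $\mathfrak l^\perp$; being symmetric, it also preserves $\mathfrak l$.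

(ii) By (i), $[\eta,\nabla h(\eta)]=0$ for all $\eta\in\mathcal D$. By \eqref{eq:euler}, all geodesics with initial velocity near $y$ have the form $a\exp(ty')$, as for the bi-invariant Riemannian metric. So the two sprays agree near $y$, and their Riemann curvatures agree at $y$.

(iii) By \eqref{eq:gS}, $g_y(\cdot,u)=\langle\cdot,p\rangle$, so (ii) gives $g_y(R_yu,u)=\frac14\langle[y,p],[y,Sp]\rangle$. Let $A$ and $B$ be the restrictions of $\operatorname{ad}\xi$ and $\operatorname{ad}y$ to $\mathfrak l^\perp$. Both map $\mathfrak l^\perp$ to itself, $A$ is invertible, and $AB=BA$ because $[\xi,y]=0$. By \eqref{eq:equiv}, $SA=B$. Hence $B$ is invertible, and $S|_{\mathfrak l^\perp}=BA^{-1}$ commutes with $B$. Write $p=p_{\mathfrak l}+p_\perp$ with $p_{\mathfrak l}\in\mathfrak l$ and $p_\perp\in\mathfrak l^\perp$. By (i), $y$ commutes with $p_{\mathfrak l}$ and $Sp_{\mathfrak l}$, so $[y,p]=Bp_\perp$ and $[y,Sp]=BSp_\perp=SBp_\perp=S[y,p]$. Since $S>0$ and $B$ is invertible, $\langle Bp_\perp,SBp_\perp\rangle\ge0$ with equality only for $p_\perp=0$.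
\end{proof}

\begin{remark}\label{rem:biinv}
A bi-invariant Finsler metric on $G$ has an $\mathrm{Ad}$-invariant Hamiltonian on $\mathfrak g\setminus0$. By (iii) it has $K\ge0$, and by (ii) $K(y,\mathbf P)=0$ for every pole of an abelian plane. So (FP) forces $\operatorname{rk}\mathfrak g\le1$ for such metrics, and a counterexample must break the $\mathrm{Ad}$-invariance.
\end{remark}

\section{The metrics $F_\varepsilon$ and nonnegative curvature}\label{sec:metrics}

Let $\chi_1,\dots,\chi_N$ be smooth, nonnegative, $\mathrm{Ad}(G)$-invariant, positively $0$-homogeneous functions on $\mathfrak g\setminus0$ whose supports (closed in $\mathfrak g\setminus0$) are pairwise disjoint. Let $v_1,\dots,v_N\in\mathfrak g$, not necessarily distinct. Put $\psi_i=\chi_i^2$ and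
\[h_\varepsilon(\xi)=\tfrac12|\xi|^2+\tfrac\varepsilon2\sum_{i=1}^N\psi_i(\xi)\langle v_i,\xi\rangle^2 .\]
For $N=1$ and $\psi_1\equiv1$ this is the Hamiltonian of the model metric $g_\varepsilon$.

The sum is smooth and $2$-homogeneous on $\mathfrak g\setminus0$, so its Hessian is $0$-homogeneous and bounded. Hence $D^2h_\varepsilon$ is positive definite for $|\varepsilon|$ small, and $h_\varepsilon$ defines a left-invariant Finsler metric $F_\varepsilon$ with Legendre map $\mathcal L_\varepsilon=\nabla h_\varepsilon$ and flag curvature $K_\varepsilon$. The metric $F_0$ is the bi-invariant Riemannian metric. The map $(\varepsilon,\xi)\mapsto(\varepsilon,\mathcal L_\varepsilon(\xi))$ is a bijective local diffeomorphism, so $\mathcal L_\varepsilon^{-1}(y)$ and $F_\varepsilon(y)^2=2h_\varepsilon(\mathcal L_\varepsilon^{-1}(y))$ are smooth in $(\varepsilon,y)$. By \eqref{eq:flag}, \eqref{eq:spray} and \eqref{eq:R},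
\begin{equation}\label{eq:cont}
K_\varepsilon(y,\mathbf P)\ \text{is continuous in}\ (\varepsilon,y,\mathbf P).
\end{equation}
When $\varepsilon$ is fixed we drop it from $\mathcal L_\varepsilon$ and $K_\varepsilon$ and write $S_\xi=D^2h_\varepsilon(\xi)$. The functions
\[\theta_i(\xi)=\varepsilon\,\psi_i(\xi)\langle v_i,\xi\rangle\]
measure the size of the $v_i$-term in the Legendre map.

\begin{proposition}\label{prop:K}
There is $\varepsilon_0>0$ such that for $0<\varepsilon\le\varepsilon_0$ the metric $F_\varepsilon$ has $K\ge0$, and the following holds for $\xi\in\mathfrak g\setminus0$, $y=\mathcal L(\xi)$ and $\mathfrak l=\mathfrak z(\xi)$.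
\begin{itemize}
\item[(a)] If $\xi\notin\bigcup_i\operatorname{supp}\psi_i$, then $y=\xi$, and for $\mathbf P=\operatorname{span}(y,u)$ we have $K(y,\mathbf P)>0$ if and only if $[y,u]\ne0$.
\item[(b)] If $\psi_i(\xi)>0$, $y\in\mathbf P$ and $K(y,\mathbf P)=0$, then $S_\xi^{-1}\mathbf P\subset\mathfrak l$.
\item[(c)] If $\psi_i(\xi)>0$, then
\[y=y'+\theta_i(\xi)\,v_i,\qquad y'=\xi+\tfrac\varepsilon2\langle v_i,\xi\rangle^2\,\nabla\psi_i(\xi),\]
and $y'$ lies in the center of $\mathfrak l$. For $p\in\mathfrak l$ we have $S_\xi p=w+d\theta_i|_\xi(p)\,v_i$ with $w\in\mathfrak l$.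
\end{itemize}
\end{proposition}

Since $\mathcal L$ is a bijection, (a) also says that $\mathcal L^{-1}(y)=y$ whenever $y\notin\bigcup_i\operatorname{supp}\psi_i$.

\begin{proof}
(a) Near $\xi$ we have $h_\varepsilon=\frac12|\cdot|^2$. So $\mathcal L$ is the identity near $\xi$, and near the pole $y=\xi$ the metric $F_\varepsilon$ is the bi-invariant Riemannian metric. The numerator of $K(y,\mathbf P)$ is $\frac14|[y,u]|^2$. In particular $K\ge0$ at such poles.

Now let $\psi_i(\xi)>0$, and write $\psi,\chi,v,\theta$ for $\psi_i,\chi_i,v_i,\theta_i$. The supports are disjoint and closed, so near $\xi$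
\[h_\varepsilon(\eta)=\tfrac12|\eta|^2+\tfrac\varepsilon2\psi(\eta)\langle v,\eta\rangle^2 .\]
As in the model, we replace $\langle v,\eta\rangle$, the only quantity that is not $\mathrm{Ad}$-invariant, by a new variable.

\emph{Step 1: an invariant Hamiltonian on $G\times\mathbb R$.} Let $C=1+\max_j|v_j|$. On the Lie algebra $\mathfrak g\oplus\mathbb R$ of $G\times\mathbb R$, with the product inner product, put
\[\hat h(\alpha,\beta)=\tfrac12|\alpha|^2+\tfrac\varepsilon2\psi(\alpha)\beta^2\quad\text{on}\quad\mathcal D=\{\alpha\ne0,\ \psi(\alpha)>0,\ |\beta|<C|\alpha|\}.\]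
Both $\hat h$ and $\mathcal D$ are $\mathrm{Ad}(G\times\mathbb R)$-invariant, and $\hat h$ is $2$-homogeneous. We claim that $D^2\hat h>0$ on $\mathcal D$ for small $\varepsilon$, uniformly in $i$ and in the point. This is not a perturbation statement: in the $\beta$-direction the Hessian equals $\varepsilon\psi$, which tends to $0$ at the boundary of $\{\psi>0\}$, and it must dominate a mixed term containing $d\psi$. Writing $\psi$ as a square gives the bound that is needed. Let $C_1$ bound $|\nabla\chi_j|$ and $C_2$ bound $|D^2\psi_j|$ on the unit sphere, for all $j$. The Hessian is $0$-homogeneous, so let $|\alpha|=1$ and $|\beta|<C$. Then $|d\psi(a)|=2\chi|d\chi(a)|\le2C_1\sqrt\psi\,|a|$, and in the direction $(a,b)$ the Hessian is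
\[D^2\hat h\big((a,b),(a,b)\big)=|a|^2+\tfrac\varepsilon2\beta^2D^2\psi(a,a)+2\varepsilon\beta b\,d\psi(a)+\varepsilon\psi b^2 .\]
The mixed term is bounded in absolute value by $4\varepsilon CC_1\sqrt\psi\,|a||b|\le\frac12\varepsilon\psi b^2+8\varepsilon C^2C_1^2|a|^2$. Therefore
\[D^2\hat h\big((a,b),(a,b)\big)\ \ge\ \Big(1-\varepsilon\big(\tfrac12C^2C_2+8C^2C_1^2\big)\Big)|a|^2+\tfrac12\varepsilon\psi b^2 .\]
Choose $\varepsilon_0$ so small that $F_\varepsilon$ is defined and the coefficient of $|a|^2$ is positive for $0\le\varepsilon\le\varepsilon_0$. Then $\hat h$ is a Hamiltonian on $\mathcal D$ for $0<\varepsilon\le\varepsilon_0$.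

\emph{Step 2: the submersion.} Let $\pi(a,s)=a\exp(sv)$. For $\eta$ near $\xi$ and any $(a,s)$, formula \eqref{eq:pi} and the invariance of $|\cdot|$ and $\psi$ show that $\pi^*\eta=(\mathrm{Ad}(e^{sv})\eta,\langle v,\eta\rangle)$ lies in $\mathcal D$, because $|\langle v,\eta\rangle|<C|\eta|$, and that $\hat h(\pi^*\eta)=h_\varepsilon(\eta)$. So Lemma~\ref{lem:sub} applies at the point $(e,0)$, where
\[\pi^*p=\hat p:=(p,\langle v,p\rangle),\qquad d\pi(X,\sigma)=X+\sigma v .\]
Lemma~\ref{lem:inv} applies to $\hat h$ at $\hat\xi=(\xi,\langle v,\xi\rangle)$, whose centralizer in $\mathfrak g\oplus\mathbb R$ is $\hat{\mathfrak l}=\mathfrak l\oplus\mathbb R$. Write $\hat y=\nabla\hat h(\hat\xi)$ and $\hat S=D^2\hat h(\hat\xi)$.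

\emph{Step 3: curvature.} Let $\mathbf P\ni y$ be a plane. Since $S_\xi\xi=y$, we can write $S_\xi^{-1}\mathbf P=\operatorname{span}(\xi,p)$. With $\hat u=\hat S\hat p$, Lemmas~\ref{lem:sub} and~\ref{lem:inv}(iii) give
\[K(y,\mathbf P)\ \ge\ \hat K\big(\hat y,\operatorname{span}(\hat y,\hat u)\big)\ \ge\ 0,\]
and the second inequality is strict unless $\hat p\in\hat{\mathfrak l}$, that is, unless $p\in\mathfrak l$. As $\xi\in\mathfrak l$, this proves (b).

\emph{Step 4: proof of (c).} For $\eta$ near $\xi$,
\begin{equation}\label{eq:gradhat}
\nabla\hat h(\eta,\langle v,\eta\rangle)=\Big(\eta+\tfrac\varepsilon2\langle v,\eta\rangle^2\nabla\psi(\eta),\ \theta(\eta)\Big).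
\end{equation}
At $\eta=\xi$ this is $\hat y=(y',\theta(\xi))$. By Lemma~\ref{lem:sub}, $y=d\pi(\hat y)=y'+\theta(\xi)v$. By Lemma~\ref{lem:inv}(i), $\hat y$ is in the center of $\mathfrak l\oplus\mathbb R$, so $y'$ is in the center of $\mathfrak l$. The derivative of the left side of \eqref{eq:gradhat} at $\eta=\xi$ in the direction $p$ is $\hat S\hat p$, so $\hat S\hat p=(w,d\theta|_\xi(p))$ for some $w\in\mathfrak g$, and $S_\xi p=d\pi(\hat S\hat p)=w+d\theta|_\xi(p)\,v$. If $p\in\mathfrak l$, then $\hat p\in\hat{\mathfrak l}$ and $\hat S\hat p\in\hat{\mathfrak l}$ by Lemma~\ref{lem:inv}(i), so $w\in\mathfrak l$.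

\emph{Step 5: the remaining covectors.} We have $K\ge0$ at the poles $\mathcal L(\xi)$ with $\xi$ outside all supports or in some $\{\psi_i>0\}$. Any other $\xi$ lies in some $\operatorname{supp}\psi_i$, so it is a limit of covectors in $\{\psi_i>0\}$. There $\hat h$ degenerates, but $h_\varepsilon$ does not, and $K\ge0$ follows from \eqref{eq:cont}.
\end{proof}

\begin{remark}
The $\mathrm{Ad}$-invariance of $\chi_i$ is used twice, for $\hat h\circ\pi^*=h_\varepsilon$ and for Lemma~\ref{lem:inv}. The disjointness of the supports makes only one vector active at each covector. With two active vectors one would try $\pi(a,s_1,s_2)=a\exp(s_1v_1)\exp(s_2v_2)$, but the $s_1$-component of $\pi^*\eta$ is then $\langle\mathrm{Ad}(e^{-s_2v_2})v_1,\eta\rangle$, and $\mathrm{Ad}(e^{-s_2v_2})v_1$ depends on $s_2$ unless $[v_1,v_2]=0$.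
\end{remark}

\section{Positively curved poles and the proof of Theorem~\ref{thm:A}}\label{sec:poles}

Disjoint invariant cones are most easily obtained as bands of a single invariant function. Let $\tau\colon\mathfrak g\setminus0\to\mathbb R$ be smooth, $\mathrm{Ad}(G)$-invariant, positively $0$-homogeneous and even. Let $J_1,\dots,J_N$ be bounded open intervals with pairwise disjoint closures, and let $b_i\ge0$ be smooth functions on $\mathbb R$ with $\{b_i>0\}=J_i$; for $J_i=(r,s)$ one may take $\exp\big(-1/((t-r)(s-t))\big)$ on $J_i$ and $0$ elsewhere. Put $\chi_i=b_i\circ\tau$, and let $v_1,\dots,v_N\in\mathfrak g$. We call $(\tau,J_i,v_i)$ \emph{band data}. Then $\operatorname{supp}\chi_i\subset\tau^{-1}(\bar J_i)$, so the supports are disjoint and Proposition~\ref{prop:K} applies. Moreover $\psi_i(\xi)>0$ if and only if $\tau(\xi)\in J_i$, and $h_\varepsilon$ is even, so $F_\varepsilon$ is reversible.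

\begin{lemma}[Non-abelian planes]\label{lem:nonab}
Suppose that no abelian plane $\mathbf P$ satisfies $\tau(\mathbf P\setminus0)\subset\bigcup_i\bar J_i$. Then there is $\varepsilon_1\in(0,\varepsilon_0]$ such that for $0<\varepsilon\le\varepsilon_1$ every non-abelian plane contains a pole with $K_\varepsilon>0$.
\end{lemma}

\begin{proof}
If a non-abelian plane $\mathbf P$ contains $y\ne0$ with $\tau(y)\notin\bigcup_i\bar J_i$, then $K_\varepsilon(y,\mathbf P)>0$ by Proposition~\ref{prop:K}(a). The other non-abelian planes belong to
\[\mathcal K=\Big\{\mathbf P:\ \tau(\mathbf P\setminus0)\subset\textstyle\bigcup_i\bar J_i\Big\},\]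
which does not depend on $\varepsilon$. If $\mathbf P_n\to\mathbf P$ in the Grassmannian, every unit vector of $\mathbf P$ is a limit of unit vectors of $\mathbf P_n$; so $\mathcal K$ is closed, hence compact. Thus the set of pairs $(y,\mathbf P)$ with $\mathbf P\in\mathcal K$, $y\in\mathbf P$, $|y|=1$ is compact. By hypothesis $\mathcal K$ contains no abelian plane, so $K_0>0$ on this set. By \eqref{eq:cont}, $K_\varepsilon>0$ on it for all small $\varepsilon$.
\end{proof}

For abelian planes, the two hypotheses on $v_i$ in the next lemma exclude the two kinds of planes that stayed flat in Example~\ref{ex:model}. The idea is that a flat flag forces $S_\xi^{-1}\mathbf P$ to be abelian, and that $\mathbf P$ and $S_\xi^{-1}\mathbf P$ can both be abelian only if the $v_i$-term of $\mathcal L$ vanishes at $\xi$.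

\begin{lemma}[Abelian planes]\label{lem:ab}
Let $0<\varepsilon\le\varepsilon_0$, let $\mathbf P$ be an abelian plane and $i$ an index such that
\begin{itemize}
\item[(i)] $[q,v_i]\ne0$ for all $q\in\mathbf P\setminus0$,
\item[(ii)] $v_i$ is not orthogonal to $\mathbf P$,
\item[(iii)] $\tau(\mathcal L^{-1}(y))\in J_i$ for some $y\in\mathbf P\setminus0$.
\end{itemize}
Then $\mathbf P$ contains a pole with $K>0$.
\end{lemma}

\begin{proof}
Write $v=v_i$ and $\theta=\theta_i$. By (iii) the set $\{y\in\mathbf P\setminus0:\tau(\mathcal L^{-1}(y))\in J_i\}$ is nonempty, and it is open in $\mathbf P$. By (ii), $\mathbf P\cap v^\perp$ is a line, so this set contains some $y$ with $\langle v,y\rangle\ne0$. Let $\xi=\mathcal L^{-1}(y)$, so $\psi_i(\xi)>0$, and let $\mathfrak l=\mathfrak z(\xi)$. Since $K\ge0$, it suffices to show $K(y,\mathbf P)\neq0$.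

Suppose $K(y,\mathbf P)=0$. Write $S_\xi^{-1}\mathbf P=\operatorname{span}(\xi,p)$ and $u=S_\xi p$, so that $y,u$ is a basis of $\mathbf P$. By Proposition~\ref{prop:K}(b), $p\in\mathfrak l$. By part (c), $y=y'+\kappa_0v$ and $u=w+\kappa v$ with $\kappa_0=\theta(\xi)$, $\kappa=d\theta|_\xi(p)$ and $[y',w]=0$. Since $\mathbf P$ is abelian,
\[0=[y,u]=\kappa[y',v]+\kappa_0[v,w]=[\kappa y'-\kappa_0w,\,v].\]
The vector $q=\kappa y-\kappa_0u=\kappa y'-\kappa_0w$ lies in $\mathbf P$ and commutes with $v$, so $q=0$ by (i). As $y$ and $u$ are independent, $\kappa_0=0$. Since $\psi_i(\xi)>0$, this gives $\langle v,\xi\rangle=0$. Then $y=y'=\xi$ by (c), so $\langle v,y\rangle=0$, contrary to the choice of $y$.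
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\mathfrak g=\mathbb R^3\oplus\mathbb R^3$ as in Example~\ref{ex:model}. For $\xi=(m_1,m_2)\ne0$ put
\[\tau(\xi)=\frac{|m_1|^2}{|m_1|^2+|m_2|^2}\in[0,1].\]
This function is smooth, $0$-homogeneous and even, and it is $\mathrm{Ad}$-invariant since $G$ acts by rotations in each summand. Choose open intervals $J_1,\dots,J_5$ with pairwise disjoint closures contained in $(0,1)$. Let $w_i=(1,i,i^2)$ for $i=1,\dots,5$; any three of these are linearly independent by the Vandermonde determinant. Put $v_i=(w_i,w_i)$. For these band data and small $\varepsilon>0$, the metric $F_\varepsilon$ is reversible with $K\ge0$.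

On an abelian plane $\mathbf P=\mathbb R(n_1,0)\oplus\mathbb R(0,n_2)$ the function $\tau$ takes the values $1$ at $(n_1,0)$ and $0$ at $(0,n_2)$, and these values lie outside $\bigcup_i\bar J_i$. So Lemma~\ref{lem:nonab} applies and takes care of the non-abelian planes once $\varepsilon\le\varepsilon_1$.

Let $\mathbf P$ be abelian as above. At most one $w_i$ is parallel to $n_1$, at most one is parallel to $n_2$, and at most two are orthogonal to $n_1$. So there is an $i$ for which none of these happens. For $q=(an_1,bn_2)$ we have $[q,v_i]=(a\,n_1\times w_i,\ b\,n_2\times w_i)$, which vanishes only for $q=0$; this is (i) of Lemma~\ref{lem:ab}. Next, $\langle v_i,(n_1,0)\rangle=\langle w_i,n_1\rangle\ne0$ gives (ii). Finally, $\mathcal L^{-1}$ fixes $(n_1,0)$ and $(0,n_2)$ by Proposition~\ref{prop:K}(a), so the continuous function $\tau\circ\mathcal L^{-1}$ on the connected set $\mathbf P\setminus0$ takes the values $1$ and $0$, hence every value in $J_i$; this is (iii). So $\mathbf P$ contains a pole with $K>0$, and (FP) holds.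

The abelian planes are maximal abelian subalgebras, so $\operatorname{rk}\mathfrak g=2$, while $\mathfrak h=0$.
\end{proof}

\begin{remark}
The metric is not positively curved: $K((n_1,0),\mathbf P)=0$ on every abelian plane, by Proposition~\ref{prop:K}(a). Also, the compact set $\mathcal K$ of Lemma~\ref{lem:nonab} is not empty. If $\mathbf Q\subset\mathbb R^3$ is a plane and $a^2+b^2=1$, then $\tau\equiv a^2$ on the plane $\{(am,bm):m\in\mathbf Q\}$.
\end{remark}

\section{Groups with small center: proof of Theorem~\ref{thm:B}}\label{sec:B}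

\subsection*{Necessity}
Let $\dim\mathfrak z(\mathfrak g)\ge2$, let $F$ be any left-invariant Finsler metric with Legendre map $\mathcal L$, and let $\mathbf P\subset\mathfrak z(\mathfrak g)$ be a plane. Fix a pole $y\in\mathbf P\setminus0$. Since $y$ is central, $[\mathcal L^{-1}(y),y]=0$, so by \eqref{eq:euler} the curves $a\exp(ty)$ are geodesics. These are the integral curves of the left-invariant field $Y$ with $Y_e=y$, which is therefore a geodesic field. By Lemma~\ref{lem:osc}, $K(y,\mathbf P)=\sec_{g_Y}(\mathbf P)$, where $g_Y$ is a left-invariant Riemannian metric. Since $\mathbf P$ is central, Lemma~\ref{lem:flat} gives $\sec_{g_Y}(\mathbf P)=0$. So $K(y,\mathbf P)=0$ for every pole in $\mathbf P$, and (FP) fails.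

\subsection*{Sufficiency: setting}
Let $\dim\mathfrak z(\mathfrak g)\le1$. Since $\dim\mathfrak g>1$, the algebra $\mathfrak g$ is not abelian. Let $\mathfrak g'=[\mathfrak g,\mathfrak g]=\mathfrak z(\mathfrak g)^\perp$ and $D=\dim\mathfrak g'$. The set $\mathcal A$ of abelian planes is closed in the Grassmannian, hence compact. If $\mathcal A=\emptyset$, the bi-invariant Riemannian metric has $K>0$ and we are done. So let $\mathcal A\ne\emptyset$.

We recall the root decomposition. For a maximal abelian subalgebra $\mathfrak t$ there is a finite set $R^+$ of nonzero real linear forms on $\mathfrak t$, the positive roots, and an orthogonal decomposition $\mathfrak g=\mathfrak t\oplus\bigoplus_{\lambda\in R^+}\mathfrak g_\lambda$ with $\dim\mathfrak g_\lambda=2$, such that for $q\in\mathfrak t$ the skew-symmetric map $\operatorname{ad}q$ preserves $\mathfrak g_\lambda$ and has eigenvalues $\pm i\lambda(q)$ on it. Consequently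
\begin{equation}\label{eq:cent}
\mathfrak z(q)=\mathfrak t\oplus\bigoplus_{\lambda(q)=0}\mathfrak g_\lambda\quad(q\in\mathfrak t),\qquad \mathfrak z(\mathfrak g)=\bigcap_{\lambda\in R^+}\ker\lambda .
\end{equation}
All maximal abelian subalgebras are conjugate, so $m=|R^+|$ does not depend on $\mathfrak t$. Every element of $\mathfrak g$ and every abelian plane lies in some $\mathfrak t$.

Compared with Theorem~\ref{thm:A}, three things are new. We need an invariant function $\tau$ that varies on every abelian plane. Its range depends on the plane, so the bands of each vector must be repeated along the whole range of $\tau$. And an abelian plane may contain a central vector, in which case hypothesis (i) of Lemma~\ref{lem:ab} fails for every choice of vector.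

\subsection*{An invariant function that varies on abelian planes}
Fix an integer $d\ge m$ and put
\[f(\xi)=(-1)^d\operatorname{tr}(\operatorname{ad}\xi)^{2d},\qquad \tau(\xi)=f(\xi)/|\xi|^{2d}.\]
Then $\tau$ is smooth on $\mathfrak g\setminus0$, $\mathrm{Ad}$-invariant, $0$-homogeneous and even. On $\mathfrak t$ we have $f=2\sum_{\lambda\in R^+}\lambda^{2d}$, so $\tau\ge0$ everywhere, and $\tau=0$ at central vectors.

\begin{lemma}\label{lem:tau}
There is $\ell>0$ such that $\max_{\mathbf P\setminus0}\tau-\min_{\mathbf P\setminus0}\tau\ge3\ell$ for all $\mathbf P\in\mathcal A$.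
\end{lemma}

\begin{proof}
The oscillation of $\tau$ on the unit circle of $\mathbf P$ depends continuously on $\mathbf P$, and $\mathcal A$ is compact. So it suffices to show that $\tau$ is not constant on $\mathbf P\setminus0$ for $\mathbf P\in\mathcal A$. Let $\mathbf P\subset\mathfrak t$. On the unit circle of $\mathbf P$, with angle $\phi$, each root has the form $\lambda=\rho_\lambda\cos(\phi-\phi_\lambda)$ with $\rho_\lambda\ge0$, and $\tau=2\sum_\lambda\rho_\lambda^{2d}\cos^{2d}(\phi-\phi_\lambda)$. By the binomial theorem, the coefficient of $e^{2ik\phi}$ in $\cos^{2d}(\phi-\phi_\lambda)$ is $2^{-2d}\binom{2d}{d-k}e^{-2ik\phi_\lambda}$ for $|k|\le d$. If $\tau$ were constant on the circle, then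
\[\sum_{\lambda\in R^+}\rho_\lambda^{2d}\,e^{-2ik\phi_\lambda}=0\qquad(k=1,\dots,d).\]
Some $\rho_\lambda$ is positive, for otherwise $\mathbf P\subset\mathfrak z(\mathfrak g)$ by \eqref{eq:cent}, contradicting $\dim\mathfrak z(\mathfrak g)\le1$. Let $z_1,\dots,z_n$ be the distinct values of $e^{-2i\phi_\lambda}$ for the roots with $\rho_\lambda>0$, so $1\le n\le m\le d$. Grouping terms gives $\sum_{j=1}^nc_jz_j^k=0$ for $k=1,\dots,n$, with all $c_j>0$. But the matrix $(z_j^k)_{1\le k,j\le n}$ has determinant $\prod_jz_j\prod_{j<j'}(z_{j'}-z_j)\ne0$, which forces all $c_j=0$.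
\end{proof}

A large exponent is needed. For $\mathfrak{su}(3)$ and $\mathbf P=\mathfrak t$, the three positive roots have equal length and angles $0,\pi/3,2\pi/3$, so the $z_j$ are the cube roots of unity with equal weights, and $\tau$ is constant on $\mathfrak t\setminus0$ for $d=1$ and $d=2$.

\subsection*{The vectors}
Let $N=(m+2)(D-1)+1$, and let $v_1,\dots,v_N\in\mathfrak g'$ be such that any $D$ of them are linearly independent, for instance $v_i=(1,i,i^2,\dots,i^{D-1})$ in a basis of $\mathfrak g'$.

\begin{lemma}\label{lem:vectors}
For each $\mathbf P\in\mathcal A$ there is an index $i$ such that $[q,v_i]\ne0$ for every non-central $q\in\mathbf P$, and $v_i$ is not orthogonal to $\mathbf P$.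
\end{lemma}

\begin{proof}
Let $\mathbf P\subset\mathfrak t$. By \eqref{eq:cent}, $\mathfrak z(q)$ depends only on the set of roots that vanish at $q$. A root that does not vanish identically on $\mathbf P$ vanishes on one line of $\mathbf P$. So $\mathfrak z(q)$ is constant on the nonzero points of each of these at most $m$ lines, and constant on the complement of the lines: there are at most $m+1$ distinct centralizers $\mathfrak z(q)$ with $q\in\mathbf P$ non-central. For such $q$ the subspace $\mathfrak z(q)\cap\mathfrak g'$ is proper in $\mathfrak g'$, since an element commuting with $\mathfrak g'$ is central. The subspace $\mathbf P^\perp\cap\mathfrak g'$ is proper as well, since otherwise $\mathbf P\subset(\mathfrak g')^\perp=\mathfrak z(\mathfrak g)$. A proper subspace of $\mathfrak g'$ contains at most $D-1$ of the $v_i$. So at most $(m+2)(D-1)<N$ indices are excluded.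
\end{proof}

\subsection*{The metric}
For integers $k\ge0$ let $I_k=[k\ell,(k+1)\ell]$. The range of $\tau$ is a compact subset of $[0,\infty)$, so only finitely many $I_k$ meet it. For each such $k$ choose open intervals $J_{k,1},\dots,J_{k,N}$ with pairwise disjoint closures contained in the interior of $I_k$, and attach the vector $v_{k,i}=v_i$ to $J_{k,i}$. All the closures $\bar J_{k,i}$ are pairwise disjoint, have length less than $\ell$, and do not contain $0$. For these band data and $0<\varepsilon\le\varepsilon_0$, the metric $F_\varepsilon$ is reversible with $K\ge0$.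

If $\tau(\mathbf P\setminus0)\subset\bigcup_{k,i}\bar J_{k,i}$, then by connectedness $\tau(\mathbf P\setminus0)$ lies in a single $\bar J_{k,i}$, so $\tau$ oscillates by less than $\ell$ on $\mathbf P\setminus0$, and $\mathbf P\notin\mathcal A$ by Lemma~\ref{lem:tau}. Hence Lemma~\ref{lem:nonab} applies. Since $\mathcal L_\varepsilon^{-1}(y)$ is smooth in $(\varepsilon,y)$ and $\mathcal L_0$ is the identity, $\tau\circ\mathcal L_\varepsilon^{-1}\to\tau$ uniformly on the unit sphere; both functions are $0$-homogeneous. We fix $\varepsilon\in(0,\varepsilon_1]$ such that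
\begin{equation}\label{eq:close}
|\tau(\mathcal L^{-1}(y))-\tau(y)|<\ell/4\qquad\text{for all }y\ne0 .
\end{equation}
Every non-abelian plane now has a pole with $K>0$.

\subsection*{Abelian planes}
Let $\mathbf P\in\mathcal A$, and take $i$ as in Lemma~\ref{lem:vectors}, $v=v_i$. The set $\tau(\mathcal L^{-1}(\mathbf P\setminus0))$ is the continuous image of a circle, so it is a compact interval $[r,s]$ contained in the range of $\tau$. By Lemma~\ref{lem:tau} and \eqref{eq:close}, $s-r\ge\frac52\ell$. For the smallest integer $k\ge r/\ell$ we have $k\ge0$ and $r\le k\ell<(k+1)\ell<r+2\ell<s$, so $I_k\subset[r,s]$, and $I_k$ belongs to our family. Put $J=J_{k,i}$, $\psi=\psi_{k,i}$ and $\theta=\theta_{k,i}$. Then $\tau(\mathcal L^{-1}(y))\in J$ for some $y\in\mathbf P\setminus0$.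

If $\mathbf P\cap\mathfrak z(\mathfrak g)=0$, every nonzero $q\in\mathbf P$ is non-central, so all three hypotheses of Lemma~\ref{lem:ab} hold for the band $J$, and $\mathbf P$ has a pole with $K>0$.

It remains to treat $\mathbf P=\mathbb Re_0\oplus\mathbb Rn$, where $e_0$ is a unit vector spanning $\mathfrak z(\mathfrak g)$ and $n\in\mathfrak g'$ is a unit vector. Here the Riemannian model gives nothing. For the metric $g_\varepsilon$ of Section~\ref{sec:model} with $v\in\mathfrak g'$ we have $S^{-1}e_0=e_0$, so the Koszul formula gives $2g_\varepsilon(\nabla_ae_0,c)=\langle[c,a],e_0\rangle=0$; the field $e_0$ is parallel and every plane containing it is flat. The positive curvature must come from the cut-off itself. We show that if all poles were flat, then $\theta$ would be locally constant along a line in $\mathbf P$ that crosses the band, whereas $\theta$ vanishes at the edge of the band and not inside.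

Suppose that $K(y,\mathbf P)=0$ for all $y\in\mathbf P\setminus0$. By Lemma~\ref{lem:vectors}, $[n,v]\ne0$; and $\langle v,n\rangle\ne0$, because $v\perp e_0$ and $v$ is not orthogonal to $\mathbf P$. For $t\in\mathbb R$ put
\[y_t=n+te_0,\qquad \xi_t=\mathcal L^{-1}(y_t),\qquad \Theta(t)=\theta(\xi_t)=\varepsilon\,\psi(\xi_t)\langle v,\xi_t\rangle,\]
and let $U=\{t\in\mathbb R:\tau(\xi_t)\in J\}$, an open set.

\emph{The set $U$ is nonempty and bounded.} Since $\tau(\pm e_0)=0$ lies in no $\bar J_{k',i'}$, Proposition~\ref{prop:K}(a) gives $\mathcal L^{-1}(\pm e_0)=\pm e_0$. So the function $\tau\circ\mathcal L^{-1}$ vanishes at $\pm e_0$; it is $0$-homogeneous, and it is even because $\mathcal L$ is odd. A vector $y\in\mathbf P\setminus0$ with $\tau(\mathcal L^{-1}(y))\in J$ is therefore not a multiple of $e_0$, so it is a nonzero multiple of some $y_t$, and this $t$ lies in $U$. As $t\to\pm\infty$, $y_t/|t|\to\pm e_0$, so $\tau(\xi_t)\to0\notin\bar J$, and $U$ is bounded.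

\emph{The derivative $\Theta'$ vanishes on $U$.} Let $t\in U$, $\xi=\xi_t$, $\mathfrak l=\mathfrak z(\xi)$ and $p=\frac{d}{dt}\xi_t$. Differentiating $\mathcal L(\xi_t)=y_t$ gives $S_\xi p=e_0\in\mathbf P$, so $p\in\mathfrak l$ by Proposition~\ref{prop:K}(b). By part (c), $e_0=w+\kappa v$ with $w\in\mathfrak l$ and $\kappa=d\theta|_\xi(p)=\Theta'(t)$. If $\kappa\ne0$, then $v=(e_0-w)/\kappa\in\mathfrak l$. Since $y'$ is in the center of $\mathfrak l$, part (c) then gives $[n,v]=[y_t,v]=[y'+\theta(\xi)v,v]=0$, a contradiction.

\emph{Conclusion.} Let $(t_0,t_1)$ be a component of $U$. The function $\Theta$ is continuous on $\mathbb R$ and constant on $(t_0,t_1)$. Since $t_1\notin U$, we have $\psi(\xi_{t_1})=0$ and $\Theta(t_1)=0$. So $\Theta\equiv0$ on $(t_0,t_1)$. There $\psi(\xi_t)>0$, hence $\langle v,\xi_t\rangle=0$, and Proposition~\ref{prop:K}(c) gives $y_t=\xi_t$. Then $0=\langle v,y_t\rangle=\langle v,n\rangle\ne0$, a contradiction. So some pole has $K(y,\mathbf P)\ne0$, and $K(y,\mathbf P)>0$ since $K\ge0$.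

Every plane in $\mathfrak g$ thus contains a pole with positive flag curvature, and $F_\varepsilon$ is a reversible left-invariant Finsler metric with $K\ge0$ and (FP). This completes the proof of Theorem~\ref{thm:B}. \qed

\begin{remark}
The last case occurs already for $G=SU(2)\times S^1$, of dimension $4$ and rank $2$. There $\mathfrak g=\mathbb R^3\oplus\mathbb Re_0$, every abelian plane contains $e_0$, and Theorem~\ref{thm:B} gives another violation of the rank inequality.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Xu} Ming Xu, \emph{Geodesic orbit Finsler space with $K\geq0$ and the (FP) condition}, arXiv:1907.05985 (2019).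

\end{thebibliography}
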